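\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Hodge and Newton polygons of strongly divisible modules}


\begin{abstract}
Let $\mathcal M$ be a strongly divisible module of weight $r<p-1$ in the sense of Breuil, over a totally ramified base of arbitrary degree. Caruso and Savitt asked whether the Hodge polygon of $\mathcal M/p\mathcal M$ always lies below the Newton polygon of $D=\mathcal M\otimes_SK_0$. We show that it does when $r\le 2$, and that for every $r$ with $3\le r<p-1$ it need not: there are counterexamples of rank $2$, already over $K_0(p^{1/(p-1)})$.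
\end{abstract}

\section{The question and the answer}

\subsection{Strongly divisible modules}

Let $p$ be a prime, $k$ a perfect field of characteristic $p$, $W=W(k)$, $K_0=\mathrm{Frac}(W)$, and let $\sigma$ be the Frobenius of $W$ and of $K_0$. Let $K/K_0$ be totally ramified of degree $e$, with a uniformizer $\pi$ whose minimal polynomial is the Eisenstein polynomial $E=E(u)\in W[u]$. Let $S$ be the $p$-adic completion of the divided-power envelope (compatible with the divided powers on $pW$) of $W[u]$ with respect to the kernel of $W[u]\to\mathcal O_K$, $u\mapsto\pi$. Write $\gamma_i(E)=E^i/i!$. The ring $S$ carries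

\begin{itemize}
\item the filtration $\mathrm{Fil}^iS$, the closure of the ideal generated by the $\gamma_j(E)$ with $j\ge i$;
\item the $\sigma$-semilinear Frobenius $\varphi$ with $\varphi(u)=u^p$;
\item the $W$-linear derivation $N=-u\,\frac{d}{du}$.
\end{itemize}
The element $c=\varphi(E)/p$ is a unit of $S$.

\begin{definition}\label{def:sdm}
Let $r$ be an integer with $0\le r<p-1$. A \emph{strongly divisible module} of weight $r$ is a free $S$-module $\mathcal M$ of finite rank $d$ with
\begin{enumerate}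
\item[(1)] a submodule $\mathrm{Fil}^r\mathcal M\supset\mathrm{Fil}^rS\cdot\mathcal M$ such that $\mathrm{Fil}^r\mathcal M\cap I\mathcal M=I\,\mathrm{Fil}^r\mathcal M$ for every ideal $I\subset W$ (it is equivalent to ask this for $I=pW$);
\item[(2)] a $\varphi$-semilinear map $\varphi_r:\mathrm{Fil}^r\mathcal M\to\mathcal M$ whose image generates $\mathcal M$ over $S$;
\item[(3)] a $W$-linear map $N:\mathcal M\to\mathcal M$ such that $N(sy)=N(s)y+sN(y)$ for $s\in S$, $y\in\mathcal M$; such that $E\,N(\mathrm{Fil}^r\mathcal M)\subset\mathrm{Fil}^r\mathcal M$; and such that $\varphi_r(E\,N(y))=c\,N(\varphi_r(y))$ for $y\in\mathrm{Fil}^r\mathcal M$.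
\end{enumerate}
The Frobenius of $\mathcal M$ is $\varphi(y)=c^{-r}\varphi_r(E^ry)$.
\end{definition}

The pair $(\mathrm{Fil}^r\mathcal M,\varphi_r)$ can be specialized in two ways, and each gives a polygon.

\emph{At $u=0$.} The $K_0$-space $D=\mathcal M\otimes_{S,\,u\mapsto0}K_0$ has a bijective $\sigma$-semilinear Frobenius $\varphi$. The \emph{Newton polygon} of $D$ has slopes $n_1\le\dots\le n_d$, the slopes of $\varphi$ normalized by $v_p(p)=1$.

\emph{Modulo $p$.} The quotient $S/pS\to k[u]/u^{ep}$ by the image of $\mathrm{Fil}^pS$ gives $\overline{\mathcal M}=\mathcal M/p\mathcal M\otimes_{S/pS}k[u]/u^{ep}$, and we let $\mathrm{Fil}^r\overline{\mathcal M}$ be the image of $\mathrm{Fil}^r\mathcal M$. It contains $u^{er}\overline{\mathcal M}$, because $E$ maps to $u^e$. The elementary divisor theorem over $k[[u]]$, applied to the preimage of $\mathrm{Fil}^r\overline{\mathcal M}$ in $k[[u]]^d$, gives a basis $(\bar e_i)$ of $\overline{\mathcal M}$ and integers $0\le a_i\le er$ with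
\[\mathrm{Fil}^r\overline{\mathcal M}=\bigoplus_i u^{a_i}(k[u]/u^{ep})\,\bar e_i .\]
The \emph{Hodge polygon} of $\mathcal M/p\mathcal M$ has as slopes the numbers $r-a_i/e$, in increasing order $h'_1\le\dots\le h'_d$.

A polygon with slopes $x_1\le\dots\le x_d$ \emph{lies below} one with slopes $y_1\le\dots\le y_d$ if $x_1+\dots+x_s\le y_1+\dots+y_s$ for all $s\le d$. They have the same endpoint if equality holds for $s=d$. The following question is posed in \cite{CS}.

\medskip
\noindent\textbf{Question.} \emph{Let $r<p-1$ and let $\mathcal M$ be strongly divisible of weight $r$. Is the Hodge polygon of $\mathcal M/p\mathcal M$ always below the Newton polygon of $D$?}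

\subsection{Which answer one would guess}\label{ss:guess}

The model for such a statement is Mazur's inequality \cite[Thm.~1.4.1]{Katz}: \emph{if $L$ is a free $W$-module of rank $d$ with an injective $\sigma$-semilinear $\varphi:L\to L$ whose matrix has elementary divisors $p^{\mu_1},\dots,p^{\mu_d}$, then the Newton polygon of $L[1/p]$ lies above the polygon with slopes $\mu_i$ (in increasing order), with the same endpoint.}

Suppose that $\mathcal M$ has a basis $(e_i)$ and integers $0\le h_i\le r$ such that $\mathrm{Fil}^r\mathcal M=\sum_i SE^{h_i}e_i+\mathrm{Fil}^pS\cdot\mathcal M$. Modulo $p$ this reads $a_i=eh_i$, so the Hodge slopes are the $r-h_i$. At $u=0$ the generators become $E(0)^{h_i}e_i$ with $E(0)\in pW^\times$, and $\varphi=p^r\varphi_r$ on $\mathrm{Fil}^r\mathcal M$, so one expects the matrix of $\varphi$ to have elementary divisors $p^{r-h_i}$; the proof of Proposition~\ref{prop:Pi} shows that it does. For such $\mathcal M$ Mazur's inequality answers the question, and the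 answer is yes.

In general, consider the matrix expressing generators of $\mathrm{Fil}^r\mathcal M$ in a basis of $\mathcal M$. Modulo $p$ it can be diagonalized, with exponents $a_i$; at $u=0$ it has elementary divisors $p^{c_i}$; but in general it cannot be diagonalized over $S$. Mazur's inequality compares the Newton polygon with the numbers $r-c_i$, whereas the Hodge polygon is given by the numbers $r-a_i/e$. The question thus becomes how far apart the $a_i/e$ and the $c_i$ can be.

\subsection{Results}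

\begin{theorem}\label{thm:A}
If $r\le2$ and $r<p-1$, then for all $k,K,e,d$ and every strongly divisible module $\mathcal M$ of weight $r$, the Hodge polygon of $\mathcal M/p\mathcal M$ lies below the Newton polygon of $D$, with the same endpoint. (The operator $N$ is not used.)
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p\ge5$, $3\le r\le p-2$, and let $k$ be any perfect field of characteristic $p$. Let $e=ne_0$ with $n\ge1$ and $p\nmid e_0$, and let $\kappa$ be an integer with
\[ e_0\le(p-1)\kappa\qquad\text{and}\qquad p\kappa<2e_0 . \]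
Put $q=p\kappa$, so that $e_0<q<2e_0$, and $E(u)=u^e-p$, so that $\pi^e=p$. There is a strongly divisible module of weight $r$ and rank $2$ for which $D$ has Newton slopes $(1,2)$ and $\mathcal M/p\mathcal M$ has Hodge slopes $\{q/e_0,\;3-q/e_0\}$. Both Hodge slopes exceed $1$, so the Hodge polygon is not below the Newton polygon.
\end{theorem}

An integer $\kappa$ as required exists for every $e_0>p/2$ prime to $p$. If $p/2<e_0\le p-1$, take $\kappa=1$. If $e_0=p+1$, take $\kappa=2$. If $e_0\ge p+2$, the interval $\bigl[\frac{e_0}{p-1},\frac{2e_0}p\bigr)$ has length $\frac{e_0(p-2)}{p(p-1)}\ge\frac{p^2-4}{p^2-p}\ge1$, so it contains an integer. Hence there are counterexamples for every $e$ whose prime-to-$p$ part exceeds $p/2$. The simplest case is $n=\kappa=1$, $e=p-1$: the Newton slopes are $(1,2)$ and the Hodge slopes are $\bigl(\frac p{p-1},\frac{2p-3}{p-1}\bigr)$. For $p=5$, $r=3$, $e=4$ these are $(1,2)$ and $(5/4,7/4)$.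

\begin{corollary}
Fix $p$, $k$ and an integer $r$ with $0\le r<p-1$. The Hodge polygon lies below the Newton polygon for all $K$ and all strongly divisible modules of weight $r$ if and only if $r\le2$.
\end{corollary}

\begin{proof}
If $r\le 2$, this is Theorem~\ref{thm:A}. If $3\le r<p-1$, then $p\ge5$, and Theorem~\ref{thm:B} with $e=p-1$ gives a counterexample.
\end{proof}

Section~\ref{sec:S} collects facts about $S$. Section~\ref{sec:A} finds the constraints linking the $a_i$ and the $c_i$: the extreme values have equal multiplicities and the means agree. For $r\le2$ this suffices. For $r=3$ it leaves room, and Section~\ref{sec:matrix} shows, leaving $N$ aside, how a single $2\times2$ matrix uses this room. The remaining difficulty is to have $N$ as well. Section~\ref{sec:N} explains how this leads to the hypotheses of Theorem~\ref{thm:B}; it is motivation only, and apart from the notation and the object $\mathcal D$ introduced at its beginning, the proof in Section~\ref{sec:B} does not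 depend on it.

\section{Facts about $S$}\label{sec:S}

Write $\mathfrak S=W[[u]]$ and $S_{K_0}=S[1/p]$. Note $E\equiv u^e\pmod p$ and $E(0)\in pW^\times$.

\begin{lemma}\label{lem:S}
\begin{enumerate}
\item[(a)] Every element of $S$ is uniquely a sum $\sum_{i\ge0}w_i\gamma_i(E)$ with $w_i\in W[u]$, $\deg w_i<e$ and $w_i\to0$ $p$-adically, and $\mathrm{Fil}^jS$ is the set of those with $w_i=0$ for $i<j$. In particular $S$ has no $p$-torsion, $E$ is not a zero divisor in $S$, and $\mathrm{Fil}^jS=E^jS+\mathrm{Fil}^pS$ for $j\le p$.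
\item[(b)] $R:=S/\mathrm{Fil}^pS=W[u]/(E^p)=\mathfrak S/(E^p)$. It is free of rank $ep$ over $W$, and $R/pR=k[u]/u^{ep}$.
\item[(c)] $S$ is a local ring with maximal ideal $\mathfrak m=(p,u)+\mathrm{Fil}^1S$ and residue field $k$.
\item[(d)] $\varphi(\mathrm{Fil}^pS)\subset p^{p-1}S$, and $u\mapsto0$ defines a ring map $S\to W$ that sends $\mathrm{Fil}^pS$ into $p^{p-1}W$.
\item[(e)] $N\varphi=p\,\varphi N$ on $S$, and $E\,N(\mathrm{Fil}^pS)\subset\mathrm{Fil}^pS$.
\end{enumerate}
\end{lemma}

\begin{proof}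
(a) Since $E$ is monic of degree $e$, $W[u]$ is free over its polynomial subring $W[E]$ with basis $1,u,\dots,u^{e-1}$. Hence the envelope is obtained from the divided-power polynomial algebra in $E$ by this base change, and equals $\bigoplus_i W[u]_{\deg<e}\,\gamma_i(E)$; now complete. Since $E\gamma_i(E)=(i+1)\gamma_{i+1}(E)$, multiplication by $E$ is injective. For $j\le i<p$, $\gamma_i(E)$ is a unit of $\mathbb Z_p$ times $E^i$, which gives the last formula.

(b) The equality $S/\mathrm{Fil}^pS=W[u]/(E^p)$ follows from (a). The rest follows from Weierstrass division by $E^p$, whose reduction modulo $p$ is $u^{ep}$.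

(c) By (a), $S/\mathfrak m=k$. As $S$ is $p$-adically complete, $p$ lies in the Jacobson radical, so it suffices that $\mathfrak m/pS$ is nil. First, $u^{ep}\equiv E^p=p!\,\gamma_p(E)\equiv0\pmod{pS}$. Next, for $i\ge1$, $\gamma_i(E)^p=\frac{(ip)!}{(i!)^p}\gamma_{ip}(E)$. Let $s_p(i)$ be the sum of the base-$p$ digits of $i$. Since $v_p((ip)!)=i+v_p(i!)$ and $v_p(i!)=\frac{i-s_p(i)}{p-1}$, the coefficient has valuation $i-(p-1)v_p(i!)=s_p(i)\ge1$. So $\gamma_i(E)$ is nilpotent modulo $p$. Finally, modulo $p$ every element of $\mathrm{Fil}^1S$ is a finite combination of the $\gamma_i(E)$, $i\ge1$, with coefficients in $W[u]$.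

(d) We have $\varphi(\gamma_i(E))=\frac{p^i}{i!}c^i$, and under $u\mapsto0$, $\gamma_i(E)\mapsto E(0)^i/i!$, which has valuation $v_p(p^i/i!)$. For $i\ge1$ this valuation is at least $i-\frac{i-1}{p-1}=\frac{(p-2)i+1}{p-1}$. The bound is nonnegative, so $u\mapsto0$ does define a map $S\to W$, and for $i\ge p$ it is at least $p-1$.

(e) On $u^i$ both sides of the first formula give $-pi\,u^{pi}$. So the formula holds on $K_0[u]$, hence on the envelope, and on $S$ by continuity. For the second formula, $E\,N(w\gamma_i(E))=E N(w)\gamma_i(E)+i\,w\,N(E)\gamma_i(E)$.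
\end{proof}

By (c), we may lift bases: $d$ elements of a free $S$-module of rank $d$ form a basis as soon as they generate it modulo $\mathfrak m$, or modulo any smaller ideal. By (b), a matrix over $S$ is congruent modulo $\mathrm{Fil}^pS$ to a matrix over $W[u]\subset\mathfrak S$; we call such a matrix a \emph{polynomial lift}. Finally, a square matrix over $\mathfrak S$ of the form $1+EP$ is invertible, since $E\in(p,u)$.

\section{The polygon between Hodge and Newton}\label{sec:A}

We insert between the two polygons a third one, $\Pi$, given by the elementary divisors at $u=0$ of the matrix defining $\mathrm{Fil}^r\mathcal M$. Mazur's inequality compares $\Pi$ with the Newton polygon; what remains is to compare $\Pi$ with the Hodge polygon.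

\begin{proposition}\label{prop:Pi}
Let $\mathcal M$ be strongly divisible of weight $r<p-1$, with exponents $a_1,\dots,a_d$ as above. There are integers $c_1,\dots,c_d\in[0,r]$ such that
\begin{gather}
\#\{c_i=0\}=\#\{a_i=0\},\qquad \#\{c_i=r\}=\#\{a_i=er\},\label{eq:ends}\\
\textstyle\sum_ic_i=\frac1e\sum_ia_i,\label{eq:mean}
\end{gather}
and the Newton polygon of $D$ lies above the polygon $\Pi$ with slopes $r-c_i$ (in increasing order), with the same endpoint.
\end{proposition}

By \eqref{eq:mean} the Hodge polygon and $\Pi$ have the same endpoint, so the Hodge and Newton polygons have the same endpoint for every $r<p-1$.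

\begin{lemma}\label{lem:adapted}
Lift $(\bar e_i)$ to $e_i\in\mathcal M$ and $u^{a_i}\bar e_i$ to $\alpha_i\in\mathrm{Fil}^r\mathcal M$. Then $(e_i)$ is a basis of $\mathcal M$, $\mathrm{Fil}^r\mathcal M=\sum_iS\alpha_i+\mathrm{Fil}^pS\cdot\mathcal M$, and $(\varphi_r(\alpha_i))$ is a basis of $\mathcal M$.
\end{lemma}

\begin{proof}
The first claim is the remark on lifting bases, as $\overline{\mathcal M}=\mathcal M/(pS+\mathrm{Fil}^pS)\mathcal M$.

Put $F'=\sum S\alpha_i+\mathrm{Fil}^pS\cdot\mathcal M\subset\mathrm{Fil}^r\mathcal M$. By the choice of the $\alpha_i$, every $y\in\mathrm{Fil}^r\mathcal M$ is $f'+pz$ with $f'\in F'$, $z\in\mathcal M$. Then $pz\in\mathrm{Fil}^r\mathcal M\cap p\mathcal M=p\,\mathrm{Fil}^r\mathcal M$ by condition (1), so $\mathrm{Fil}^r\mathcal M=F'+p\,\mathrm{Fil}^r\mathcal M$. The quotient $\mathrm{Fil}^r\mathcal M/\mathrm{Fil}^pS\cdot\mathcal M$ is a submodule of $R^d$, hence finitely generated over $W$, and Nakayama's lemma over $W$ gives $\mathrm{Fil}^r\mathcal M=F'$.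

For $s\in\mathrm{Fil}^rS$ and $y\in\mathcal M$, computing $\varphi_r(E^rsy)$ in two ways gives $(pc)^r\varphi_r(sy)=\varphi(s)\,c^r\varphi(y)$, so
\[\varphi_r(sy)=p^{-r}\varphi(s)\varphi(y).\]
By Lemma~\ref{lem:S}(d), $\varphi_r(\mathrm{Fil}^pS\cdot\mathcal M)\subset p^{p-1-r}\mathcal M\subset p\mathcal M$, because $r<p-1$. By condition (2), the $\varphi_r(\alpha_i)$ generate $\mathcal M$ modulo $p$, so they form a basis.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Pi}]
Write $(\alpha_1,\dots,\alpha_d)=(e_1,\dots,e_d)\,G$ with $G\in M_d(S)$, and let $\tilde G$ be a polynomial lift of $G$.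

\emph{A divisor of $E^r$.} Since $E^r\mathcal M\subset\mathrm{Fil}^r\mathcal M$, Lemma~\ref{lem:adapted} and Lemma~\ref{lem:S}(b) give $\tilde H,\tilde P\in M_d(\mathfrak S)$ with
\begin{equation}\label{eq:GH}
\tilde G\tilde H=E^r(1-E^{p-r}\tilde P),\qquad 1-E^{p-r}\tilde P\in GL_d(\mathfrak S).
\end{equation}

\emph{Reduction modulo $p$.} As $\alpha_i$ lifts $u^{a_i}\bar e_i$, we have $\tilde G\equiv\mathrm{diag}(u^{a_i})$ modulo $(p,u^{ep})$. Since $a_i\le er<ep$, it follows that $\tilde G\bmod p=\mathrm{diag}(u^{a_i})Z$ with $Z\in GL_d(k[[u]])$, $Z\equiv1\bmod u$. Then \eqref{eq:GH} gives, with $\bar P=\tilde P\bmod p$,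
\[\tilde H\bmod p=Z^{-1}\,\mathrm{diag}(u^{er-a_i})\,(1-u^{e(p-r)}\bar P).\]

\emph{Specialization at $u=0$.} By \eqref{eq:GH}, $\det\tilde G(0)\ne0$ and $\tilde H(0)=p^r\tilde G(0)^{-1}U$ with $U\in GL_d(W)$. Let $p^{c_1},\dots,p^{c_d}$ be the elementary divisors of $\tilde G(0)$; those of $\tilde H(0)$ are the $p^{r-c_i}$, so $0\le c_i\le r$.

\emph{Constraints.} The rank of $\tilde G(0)$ modulo $p$ is $\#\{c_i=0\}$, and by the reduction modulo $p$ it is also $\#\{a_i=0\}$. The same computation for $\tilde H(0)$ gives $\#\{c_i=r\}=\#\{a_i=er\}$. This is \eqref{eq:ends}. By \eqref{eq:GH}, $\det\tilde G$ divides a unit times $E^{rd}$. As $E$ is a prime element of the domain $\mathfrak S$ (with $\mathfrak S/(E)=\mathcal O_K$), $\det\tilde G=E^h\cdot{}$unit for some $h$. Comparing $u$-adic valuations modulo $p$ gives $\sum a_i=eh$, and comparing $p$-adic valuations at $u=0$ gives $\sum c_i=h$. This is \eqref{eq:mean}.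

\emph{Newton polygon.} Let $\mathcal M_0=\mathcal M\otimes_{S,\,u\mapsto0}W$, a $\varphi$-stable lattice in $D$. Let $\Phi$ be the matrix of $\varphi$ on $\mathcal M_0$ in the basis $(e_i)$, and $G_0$ the value of $G$ at $u=0$. Since $\varphi(\alpha_i)=c^{-r}\varphi(E)^r\varphi_r(\alpha_i)=p^r\varphi_r(\alpha_i)$ and $(\varphi_r(\alpha_i))$ is a basis, $\Phi\,\sigma(G_0)=p^rB$ with $B\in GL_d(W)$. By Lemma~\ref{lem:S}(d), $G_0=\tilde G(0)+P'$ with $P'\in p^{p-1}M_d(W)$. As $\tilde G(0)^{-1}\in p^{-r}M_d(W)$ and $p-1-r\ge1$, we get $G_0\in\tilde G(0)(1+pM_d(W))$. So $G_0$ has elementary divisors $p^{c_i}$ and $\Phi=p^rB\,\sigma(G_0)^{-1}$ has elementary divisors $p^{r-c_i}$. Mazur's inequality (Section~\ref{ss:guess}) concludes.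
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:Pi} it suffices to show that the Hodge polygon lies below $\Pi$; by \eqref{eq:mean} they have the same endpoint.

If $r=0$, all $a_i$ and $c_i$ vanish and the polygons coincide.

If $r=1$, each $c_i$ is $0$ or $1$, so by \eqref{eq:ends} $\#\{a_i=0\}+\#\{a_i=e\}=d$. All $a_i$ are $0$ or $e$, with the same multiplicities as the values $0,1$ of the $c_i$, and the polygons coincide.

If $r=2$, put $b=\#\{a_i=2e\}$, $b'=\#\{a_i=0\}$ and $l=d-b-b'$. By \eqref{eq:ends}, $\Pi$ has slopes $0$ ($b$ times), $1$ ($l$ times), $2$ ($b'$ times), and the Hodge slopes are $0$ ($b$ times), some $x_1\le\dots\le x_l$ in $(0,2)$, and $2$ ($b'$ times). By \eqref{eq:mean}, $x_1+\dots+x_l=l$. An increasing sequence with mean $1$ satisfies $x_1+\dots+x_s\le s$ for all $s\le l$. So the Hodge polygon lies below $\Pi$.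
\end{proof}

The case $r=2$ works because only one integer lies strictly between $0$ and $r$, and a constant sequence gives the highest convex polygon with its endpoints. For $r=3$ and $d=2$ the $c_i$ can be $1$ and $2$, and then \eqref{eq:ends} and \eqref{eq:mean} allow any integers $a_1,a_2$ strictly between $0$ and $3e$ with sum $3e$. If $a_1/e$ and $a_2/e$ lie strictly between $1$ and $2$, the first Hodge slope exceeds the first slope of $\Pi$, which is $1$. If moreover the Newton polygon equals $\Pi$, the Hodge polygon is not below it.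

\section{A $2\times2$ matrix}\label{sec:matrix}

We now illustrate this possibility for conditions (1) and (2) alone. The following converse to \eqref{eq:GH} produces filtrations from matrices; it is used again in Section~\ref{sec:B}.

\begin{lemma}\label{lem:sat}
Let $0\le r<p$, let $\mathcal M$ be free over $S$ with basis $(e_i)_{i\le d}$, and let $G,H\in M_d(S)$ satisfy $GH=E^r$. Put $(\alpha_i)=(e_i)G$ and $\mathrm{Fil}^r\mathcal M=\sum S\alpha_i+\mathrm{Fil}^pS\cdot\mathcal M$. Then condition (1) of Definition~\ref{def:sdm} holds, and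
\begin{equation}\label{eq:sat}
\mathrm{Fil}^r\mathcal M=\mathcal M\cap(\mathrm{Fil}^r\mathcal M)[1/p].
\end{equation}
\end{lemma}

\begin{proof}
From $(\alpha_i)H=E^r(e_i)$ we get $E^r\mathcal M\subset\mathrm{Fil}^r\mathcal M$, hence $\mathrm{Fil}^rS\cdot\mathcal M\subset\mathrm{Fil}^r\mathcal M$ by Lemma~\ref{lem:S}(a). The rest of condition (1) and \eqref{eq:sat} both say that $\mathcal M/\mathrm{Fil}^r\mathcal M$ has no $p$-torsion. Let $\tilde G,\tilde H$ be polynomial lifts. Then $\tilde G\tilde H=E^r+E^pP=E^rU$ with $P\in M_d(\mathfrak S)$ and $U=1+E^{p-r}P\in GL_d(\mathfrak S)$, so $E^p\mathfrak S^d\subset E^r\mathfrak S^d\subset\tilde G\mathfrak S^d$ and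
\[\mathcal M/\mathrm{Fil}^r\mathcal M\simeq\mathfrak S^d/(\tilde G\mathfrak S^d+E^p\mathfrak S^d)=\mathfrak S^d/\tilde G\mathfrak S^d .\]
Suppose $pz=\tilde Gy$ with $y,z\in\mathfrak S^d$. Since $\det\tilde G\det\tilde H=E^{rd}\det U$ is nonzero modulo $p$, $\tilde G\bmod p$ is injective on $k[[u]]^d$. Hence $y=py'$ and $z=\tilde Gy'$.
\end{proof}

\begin{example}\label{ex:toy}
Let $p\ge5$, $r=3$, $e=2$, $E=u^2-p$, and
\[G=\begin{pmatrix}p&u^3\\u^3&3u^4-3pu^2+p^2\end{pmatrix},\qquad \det G=3pu^4-3p^2u^2+p^3-u^6=-E^3 .\]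
At $u=0$ this is $\mathrm{diag}(p,p^2)$. Modulo $p$ it is $u^3\begin{pmatrix}0&1\\1&3u\end{pmatrix}$, that is, $u^3$ times an invertible matrix. So $\{c_1,c_2\}=\{1,2\}$ but $a_1=a_2=3$, that is, $a_i/e=3/2$.

Let $\mathcal M=Se_1\oplus Se_2$ and let $\mathrm{Fil}^3\mathcal M$ be given by Lemma~\ref{lem:sat}, with $H=-\mathrm{adj}(G)$. Define a semilinear $\varphi$ on $\mathcal M$ by $(\varphi(e_1),\varphi(e_2))=-c^{-3}(e_1,e_2)\,\varphi(\mathrm{adj}\,G)$. With $(x_1,x_2)=(e_1,e_2)G$ we get
\[(\varphi(x_1),\varphi(x_2))=-c^{-3}(e_1,e_2)\,\varphi(\mathrm{adj}(G)\,G)=c^{-3}\varphi(E)^3(e_1,e_2)=p^3(e_1,e_2).\]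
Also $\varphi(\mathrm{Fil}^pS\cdot\mathcal M)\subset p^{p-1}\mathcal M\subset p^3\mathcal M$. So $\varphi_3=p^{-3}\varphi$ maps $\mathrm{Fil}^3\mathcal M$ to $\mathcal M$ and its image contains $e_1,e_2$: conditions (1) and (2) hold, and $c^{-3}\varphi_3(E^3y)=\varphi(y)$. At $u=0$ we have $c=-1$, so $\varphi$ has matrix $\mathrm{adj}(\mathrm{diag}(p,p^2))=\mathrm{diag}(p^2,p)$. The Newton slopes are $(1,2)$ and the Hodge slopes are $(3/2,3/2)$.
\end{example}

The mechanism is the identity $p\,(3X^2-3pX+p^2)-X^3=-(X-p)^3$ with $X=u^e$. One may factor $X^3=u^a\cdot u^{3e-a}$ with any $0<a<3e$ and use the factors as off-diagonal entries. Modulo $p$ the exponents are then $a$ and $3e-a$, since the remaining entry $3u^{2e}$ is divisible by the factor with smaller exponent. At $u=0$ only the diagonal $(p,p^2)$ is left.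

\section{What the operator $N$ demands}\label{sec:N}

Example~\ref{ex:toy} has no $N$. We now look for modules of the same shape, with $p\ge5$ and for the moment $r=3$, on which $N$ exists by construction. Let $e=ne_0$, $x=u^n$ and $E=x^{e_0}-p$, so that $\varphi(x)=x^p$ and $N(x^i)=-ni\,x^i$. Start with the generic object
\begin{equation}\label{eq:generic}
\mathcal D=S_{K_0}f_1\oplus S_{K_0}f_2,\qquad \varphi(f_1)=p^2f_1,\quad \varphi(f_2)=pf_2,\quad N(f_1)=N(f_2)=0,
\end{equation}
with $\varphi$ semilinear and $N$ satisfying the Leibniz rule. It has slopes $(1,2)$ at $u=0$, and $N\varphi=p\varphi N$ by Lemma~\ref{lem:S}(e). In Example~\ref{ex:toy} the first generator is $p$ times the vector $e_1+(u^3/p)e_2$. By analogy, let the filtration of $\mathcal D$ be generated by $g=f_1+tf_2$ and $E^3f_2$ (together with $(\mathrm{Fil}^pS)[1/p]\,\mathcal D$), for some $t\in S_{K_0}$ to be found, and let $x_1=pg$ be the first generator of $\mathrm{Fil}^3\mathcal M$. There are three requirements.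

\emph{Transversality.} Since $E\,N(g)=E\,N(t)f_2$, it suffices that $N(t)\in E^2S_{K_0}$.

\emph{Integrality.} Here $\varphi_3(x_1)=p^{-3}\varphi(pg)=f_1+p^{-1}\varphi(t)f_2$ must lie in $\mathcal M$. We take it as first basis vector $e_1$, with $e_2=f_2$. Then $x_1=pe_1+(pt-\varphi(t))e_2$, so $pt-\varphi(t)$ must lie in $S$.

\emph{Reduction.} The coefficient $pt-\varphi(t)$ should reduce modulo $p$ to a unit times $x^q$ with $e_0<q<2e_0$, so that the Hodge slopes become $3-q/e_0$ and $q/e_0$.

The natural choice is $N(t)=\text{const}\cdot x^mE^2$ with $m\ge1$. Up to a constant this integrates to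
\[\frac{x^{m+2e_0}}{m+2e_0}-\frac{2p\,x^{m+e_0}}{m+e_0}+\frac{p^2x^m}{m}.\]
If $p$ divides none of the three exponents, then after scaling only the first term survives modulo $p$, and its exponent $m+2e_0$ is too large. The middle term should survive instead, so its factor $p$ must be canceled by its denominator. We therefore take $q=m+e_0=p\kappa$ divisible by $p$. With $p\nmid e_0$ the other two denominators are prime to $p$. Multiplying by $-\kappa/2$ we get
\[pt=x^q-\frac{\kappa\,x^{q+e_0}}{2(q+e_0)}-\frac{\kappa p^2x^m}{2m}.\]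
The leading term of $\varphi(t)$ is $x^{pq}/p=x^q\cdot x^{(p-1)q}/p$. It does not spoil the reduction if $x^{(p-1)q}/p$ lies in $\mathfrak m$. We shall see that $x^i/p\in\mathfrak m$ for $i\ge pe_0$, so we ask that $(p-1)q\ge pe_0$, that is, $(p-1)\kappa\ge e_0$. Together with $q<2e_0$, these are the hypotheses of Theorem~\ref{thm:B}.

For $p=5$, $e=e_0=4$, $\kappa=1$ one has $q=5$, $m=1$ and
\[t=\tfrac15\bigl(u^5-\tfrac1{18}u^9-\tfrac{25}2u\bigr),\qquad N(t)=-\tfrac15\bigl(5u^5-\tfrac12u^9-\tfrac{25}2u\bigr)=\tfrac1{10}\,u\,(u^4-5)^2 .\]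

The second generator should be $x_2=\lambda g-\frac{E^3}pf_2$, so that $(x_1,x_2)$ has determinant $-E^3$. In its $e_2$-coefficient the term $-E^3/p\equiv -x^{3e_0}/p$ modulo $S$ is not integral, and $\lambda$ of the form $x^{3e_0-q}\cdot{}$unit will cancel it.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Assume the hypotheses of Theorem~\ref{thm:B}. Keep $e=ne_0$, $x=u^n$, $E=x^{e_0}-p$, $q=p\kappa$ and $m=q-e_0$, so $1\le m<e_0$. Since $p\ge5$, $p\mid q$ and $p\nmid e_0$, the integers $2$, $m$ and $q+e_0$ are prime to $p$.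

\subsection{The functions $t,V,\lambda,\nu$}

Let $w=x^{pe_0}/p=(E+p)^p/p$. In the binomial expansion, the term $E^p/p$ equals $(p-1)!\,\gamma_p(E)$, and the other terms $\frac1p\binom pjp^{p-j}E^j$ with $0\le j<p$ lie in $pS$. So $w\in\mathfrak m$, and
\begin{equation}\label{eq:xi}
x^i/p\in\mathfrak m\qquad\text{for }i\ge pe_0 .
\end{equation}
Here $c=\varphi(E)/p=w-1$. Put
\[v=1-\frac{\kappa x^{e_0}}{2(q+e_0)},\qquad t=\frac1p\Bigl(x^qv-\frac{\kappa p^2}{2m}x^m\Bigr)\in p^{-1}W[u].\]
Since $q=p\kappa$ and $q=m+e_0$,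
\begin{equation}\label{eq:Nt}
N(t)=-\frac np\Bigl(p\kappa x^q-\frac\kappa2x^{q+e_0}-\frac{\kappa p^2}2x^m\Bigr)=\frac{n\kappa}{2p}\,x^m(x^{e_0}-p)^2=\frac{n\kappa}{2p}\,x^mE^2 .
\end{equation}
Let $\xi=p^{-1}\varphi(t)$ and $\tau=t-\xi$. As $q\ge e_0$, \eqref{eq:xi} gives
\begin{equation}\label{eq:phit}
\varphi(t)=\frac{x^{pq}}p\varphi(v)-\frac{\kappa p}{2m}x^{pm}\in S .
\end{equation}
Put $V=v-\varphi(v)\frac{x^{(p-1)q}}p$. Since $(p-1)q=p(p-1)\kappa\ge pe_0$, \eqref{eq:xi} shows $V\in S$ and $V\equiv1\pmod{\mathfrak m}$, so $V\in S^\times$. Then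
\begin{equation}\label{eq:ptau}
p\tau=pt-\varphi(t)=x^qV+\frac{\kappa p}{2m}(x^{pm}-p\,x^m)\in S .
\end{equation}
Finally put
\[\lambda=x^{3e_0-q}V^{-1}\in S,\qquad \nu=\lambda\tau-\frac{E^3}p .\]
By \eqref{eq:ptau} and $x^{3e_0}-(x^{e_0}-p)^3=3px^{2e_0}-3p^2x^{e_0}+p^3$,
\begin{equation}\label{eq:nu}
\nu=3x^{2e_0}-3p\,x^{e_0}+p^2+\frac{\kappa}{2m}\,x^{3e_0-q}V^{-1}(x^{pm}-p\,x^m)\in S .
\end{equation}

\subsection{The module}

Let $\mathcal D$ be as in \eqref{eq:generic}. Put
\begin{gather*}
e_1=f_1+\xi f_2,\qquad e_2=f_2,\qquad \mathcal M=Se_1\oplus Se_2,\qquad g=f_1+tf_2=e_1+\tau e_2,\\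
x_1=pg=pe_1+p\tau\,e_2,\qquad x_2=\lambda g-\tfrac{E^3}pf_2=\lambda e_1+\nu e_2 ,
\end{gather*}
so $x_1,x_2\in\mathcal M$ by \eqref{eq:ptau} and \eqref{eq:nu}. For $3\le r\le p-2$ define
\[\mathrm{Fil}^r\mathcal M=E^{r-3}(Sx_1+Sx_2)+\mathrm{Fil}^pS\cdot\mathcal M,\qquad \varphi_r=p^{-r}\varphi|_{\mathrm{Fil}^r\mathcal M} .\]

\emph{Condition (1).} Let $G_1=\begin{pmatrix}p&\lambda\\p\tau&\nu\end{pmatrix}$ be the matrix of $(x_1,x_2)$ in $(e_1,e_2)$. Then $\det G_1=p\nu-\lambda p\tau=-E^3$, so $E^{r-3}G_1\cdot(-\mathrm{adj}\,G_1)=E^r$. Lemma~\ref{lem:sat} with $G=E^{r-3}G_1$ and $H=-\mathrm{adj}\,G_1$ gives condition (1) and formula \eqref{eq:sat}.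

\emph{Condition (2).} First, $\varphi(\mathcal M)\subset\mathcal M$: indeed $\varphi(e_2)=pe_2$ and
\[\varphi(e_1)=p^2f_1+p\varphi(\xi)f_2=p^2e_1+\bigl(\varphi(\varphi(t))-p\,\varphi(t)\bigr)e_2,\]
with $\varphi(t)\in S$ by \eqref{eq:phit}. Hence $\varphi(\mathrm{Fil}^pS\cdot\mathcal M)\subset p^{p-1}\mathcal M\subset p^r\mathcal M$ by Lemma~\ref{lem:S}(d). Next, $\varphi(g)=p^2f_1+p\varphi(t)f_2=p^2e_1$, so
\[p^{-3}\varphi(x_1)=e_1,\qquad p^{-3}\varphi(x_2)=p^{-3}\Bigl(p^2\varphi(\lambda)e_1-\frac{(pc)^3}p\,p\,e_2\Bigr)=\frac{\varphi(\lambda)}p\,e_1-c^3e_2 .\]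
Here $\frac{\varphi(\lambda)}p=\frac{x^{p(3e_0-q)}}p\varphi(V)^{-1}\in S$ by \eqref{eq:xi}, since $q<2e_0$ gives $3e_0-q\ge e_0$. As $\varphi_r(E^{r-3}x_i)=c^{r-3}p^{-3}\varphi(x_i)$, we get $\varphi_r(\mathrm{Fil}^r\mathcal M)\subset\mathcal M$, and the image generates $\mathcal M$ because $c$ is a unit. The Frobenius $y\mapsto c^{-r}\varphi_r(E^ry)$ of Definition~\ref{def:sdm} is $\varphi$.

\emph{Condition (3).} We have $N(e_2)=0$, and $N(e_1)=N(\xi)e_2$ with, by Lemma~\ref{lem:S}(e) and \eqref{eq:Nt},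
\[N(\xi)=p^{-1}N(\varphi(t))=\varphi(N(t))=\frac{n\kappa}{2p}\,x^{pm}(pc)^2=\frac{n\kappa}2\,p\,c^2x^{pm}\in S .\]
So $N(\mathcal M)\subset\mathcal M$, and the Leibniz rule holds since it holds on $\mathcal D$.

For $E\,N(\mathrm{Fil}^r\mathcal M)\subset\mathrm{Fil}^r\mathcal M$, formula \eqref{eq:sat} and $E\,N(\mathcal M)\subset\mathcal M$ reduce us to showing that $EN$ preserves $(\mathrm{Fil}^r\mathcal M)[1/p]$. By the definition of $x_1$ and $x_2$, this module is
\[S_{K_0}E^{r-3}g+S_{K_0}E^rf_2+(\mathrm{Fil}^pS)[1/p]\,\mathcal D .\]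
By \eqref{eq:Nt},
\[E\,N(E^{r-3}g)=(r-3)N(E)\,E^{r-3}g+\frac{n\kappa}{2p}\,x^mE^rf_2,\qquad E\,N(E^rf_2)=r\,N(E)\,E^rf_2 .\]
Since $EN(sy)=EN(s)\,y+s\,EN(y)$, the sum of the first two terms is preserved, and by Lemma~\ref{lem:S}(e) so is $(\mathrm{Fil}^pS)[1/p]\,\mathcal D$.

Finally, for $y\in\mathrm{Fil}^r\mathcal M$, the relation $N\varphi=p\varphi N$ on $\mathcal D$ gives
\[\varphi_r(E\,N(y))=p^{-r}\,pc\,\varphi(N(y))=c\,p^{-r}N(\varphi(y))=c\,N(\varphi_r(y)).\]
Hence $\mathcal M$ is strongly divisible of weight $r$.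

\subsection{Its polygons}

\emph{Newton.} Since $q,m\ge1$, $\varphi(t)$ and $\varphi(\varphi(t))$ vanish at $u=0$. There $\varphi(e_1)=p^2e_1$ and $\varphi(e_2)=pe_2$, so the Newton slopes are $(1,2)$.

\emph{Hodge.} In $\overline{\mathcal M}$ the submodule $\mathrm{Fil}^pS\cdot\mathcal M$ maps to $0$, $E$ maps to $u^e=x^{e_0}$, and $V$ maps to a unit $\bar V$. By \eqref{eq:ptau} and \eqref{eq:nu}, $\mathrm{Fil}^r\overline{\mathcal M}$ is generated by $u^{e(r-3)}\bar x_1$ and $u^{e(r-3)}\bar x_2$, where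
\[\bar x_1=x^q\bar V\bar e_2,\qquad \bar x_2=x^{3e_0-q}\bar V^{-1}\bar e_1+\bar\nu\,\bar e_2,\qquad \bar\nu=3x^{2e_0}+\frac\kappa{2m}\,x^{3e_0-q+pm}\bar V^{-1} .\]
Both terms of $\bar\nu$ are divisible by $x^q$: we have $2e_0>q$, and, as $q=e_0+m$, $(3e_0-q+pm)-q=e_0+(p-2)m\ge0$. So $\bar\nu\,\bar e_2$ is a multiple of $\bar x_1$, and
\[\mathrm{Fil}^r\overline{\mathcal M}=u^{e(r-3)+n(3e_0-q)}(k[u]/u^{ep})\,\bar e_1\oplus u^{e(r-3)+nq}(k[u]/u^{ep})\,\bar e_2 .\]
The Hodge slopes $r-a_i/e$ are $3-\frac{3e_0-q}{e_0}=\frac q{e_0}$ and $3-\frac q{e_0}$. Since $e_0<q<2e_0$, both exceed $1$. So $h'_1>1=n_1$, and the Hodge polygon is not below the Newton polygon. This proves Theorem~\ref{thm:B}. \qed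

\begin{thebibliography}{9}
\bibitem{CS} Xavier Caruso, David Savitt, \emph{Polygones de Hodge, de Newton et de l'inertie mod\'er\'ee des repr\'esentations semi-stables}, arXiv:0801.3166 (2008).
\bibitem{Katz} N. Katz, \emph{Slope filtration of F-crystals}, Ast\'erisque 63 (1979).
\end{thebibliography}

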